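\title{Milnor operations and the Morava $K$-theory of cofibers of real Grassmannians}

\begin{abstract}
Let $C_d(\mathbb R^m)$ be the cofiber of the inclusion $\operatorname{Gr}_d(\mathbb R^{m-1})\hookrightarrow\operatorname{Gr}_d(\mathbb R^m)$ of real Grassmannians, and let $K(n)$ be the $2$-local $n$th Morava $K$-theory, $n\ge1$. For $m=2^{n+1}-\epsilon+2l$ with $\epsilon\in\{0,1\}$ and $l\ge0$ we prove that $\widetilde{K(n)}^*(C_d(\mathbb R^m))$ has dimension $\sum_i\binom{2^{n+1}-1-\epsilon}{d-1-2i}\binom li$ over $K(n)_*$, as conjectured by Kuhn and Lloyd, and that the Atiyah--Hirzebruch spectral sequence collapses after its first differential. The lower bound is known. We obtain the upper bound by bounding the homology of Milnor's operation $Q_n$ on mod $2$ cohomology. The computation is made equivariantly for a unitary group $U(N)$ acting on $\mathbb C^N$ or $\mathbb R\oplus\mathbb C^N$: stratifying the Grassmannian by the complex part of a real subspace turns the equivariant $Q_n$-homology into an explicit ring generated by Chern classes.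 The same method determines the dimension of the $Q_n$-homology of $H^*(\operatorname{Gr}_d(\mathbb R^m);\mathbb F_2)$.
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix $n\ge1$, and let $K(n)$ be the $2$-local $n$th Morava $K$-theory, with coefficients $K(n)_*=\mathbb Z/2[v_n^{\pm1}]$, $|v_n|=2^{n+1}-2$. The ring $K(n)_*$ is a graded field, so every graded module over it is free and has a dimension. For a finite CW complex $X$ let $k_n(X)$ be the dimension of $K(n)^*(X)$, and for a based finite CW complex let $\bar k_n(X)$ be the dimension of the reduced theory $\widetilde{K(n)}^*(X)$. The Atiyah--Hirzebruch spectral sequence starts from mod $2$ cohomology, so $k_n(X)$ measures how much of $H^*(X;\mathbb F_2)$ survives its differentials.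

Let $\operatorname{Gr}_d(\mathbb R^m)$ be the Grassmannian of $d$-planes in $\mathbb R^m$. For $1\le d\le m$ let $C_d(\mathbb R^m)$ be the cofiber of the inclusion $\operatorname{Gr}_d(\mathbb R^{m-1})\hookrightarrow\operatorname{Gr}_d(\mathbb R^m)$, a based space. These cofibers are the layers from which the Grassmannians are built as $m$ grows. The mod $2$ cohomology of $\operatorname{Gr}_d(\mathbb R^m)$ has dimension $\binom md$ and surjects onto that of $\operatorname{Gr}_d(\mathbb R^{m-1})$, so $\tilde H^*(C_d(\mathbb R^m);\mathbb F_2)$ has dimension $\binom{m-1}{d-1}$. The problem, posed in \cite{KL}, starts from the following known lower bound, which we use without proof, and asks whether it is always an equality.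

\begin{theorem}[see \cite{KL}]\label{thm:lower}
Let $m=2^{n+1}-\epsilon+2l$ with $\epsilon\in\{0,1\}$ and $l\ge0$, and let $1\le d\le m$. Then
\[
\bar k_n(C_d(\mathbb R^m))\ \ge\ \sum_{i=0}^{\lfloor d/2\rfloor}\binom{2^{n+1}-1-\epsilon}{d-1-2i}\binom li .
\]
\end{theorem}

We prove that equality holds. Throughout, $F=\mathbb F_2$, cohomology has coefficients in $F$, and
\[
\mu=2^n,\qquad q=2^{n+1}-1=2\mu-1,\qquad Q=Q_n ,
\]
where $Q_n$ is Milnor's operation of degree $q$. It satisfies $Q^2=0$, and $H_Q(T)=\ker Q/\operatorname{im}Q$ denotes the homology of a vector space $T$ with such an operator.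

\begin{theorem}\label{thm:A}
Let $n\ge1$, $\epsilon\in\{0,1\}$, $l\ge0$, $m=2\mu-\epsilon+2l$ and $1\le d\le m$. Then
\[
\bar k_n(C_d(\mathbb R^m))=\dim H_Q\bigl(\tilde H^*(C_d(\mathbb R^m))\bigr)=\sum_i\binom{2\mu-1-\epsilon}{d-1-2i}\binom li ,
\]
and the Atiyah--Hirzebruch spectral sequence for $\widetilde{K(n)}^*(C_d(\mathbb R^m))$ collapses after the differential $d_{2^{n+1}-1}$.
\end{theorem}

The method also gives the $Q$-homology of the Grassmannians themselves. This second result is a complement: the proof of Theorem~\ref{thm:A} uses its upper bound (Proposition~\ref{prop:upper}) but not the theorem itself.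

\begin{theorem}\label{thm:B}
Let $m=2\mu-\epsilon+2l$ be as above and $0\le d\le m$. Then
\[
\dim H_Q\bigl(H^*(\operatorname{Gr}_d(\mathbb R^m))\bigr)=\sum_i\binom{2\mu-\epsilon}{d-2i}\binom li .
\]
Hence $k_n(\operatorname{Gr}_d(\mathbb R^m))\le\sum_i\binom{2\mu-\epsilon}{d-2i}\binom li$.
\end{theorem}

Put $m_0=2\mu-\epsilon$, and write $[x^k]f$ for the coefficient of $x^k$ in a polynomial $f$. The two sums are $[x^{d-1}](1+x)^{m_0-1}(1+x^2)^l$ and $[x^d](1+x)^{m_0}(1+x^2)^l$.

\subsection*{What the formulas count}
For $d=1$ the cofiber $\mathbb{RP}^{m-1}/\mathbb{RP}^{m-2}$ is a sphere, and the sum in Theorem~\ref{thm:A} is $1$. For $l=0$ the sums are $\binom{m-1}{d-1}$ and $\binom md$, so the theorems say that $Q=0$. This is plausible: $Q$ sends a class $x$ of degree one to $x^{2\mu}$, and the formal roots of the tautological bundle over $\operatorname{Gr}_d(\mathbb R^m)$ satisfy $x^m=0$.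

For general $l$ write $\mathbb R^m=\mathbb R^{m_0}\oplus\mathbb C^l$ and $\mathbb R^{m-1}=\mathbb R^{m_0-1}\oplus\mathbb C^l$, and let the torus $U(1)^l$ rotate the complex coordinates. An invariant real subspace is a sum of a subspace of $\mathbb R^{m_0}$ and of the coordinate lines $\mathbb C_j$, $j\in S$, for a subset $S\subset\{1,\dots,l\}$. So the fixed set in $\operatorname{Gr}_d(\mathbb R^m)$ is the disjoint union of the $\operatorname{Gr}_{d-2|S|}(\mathbb R^{m_0})$, and the fixed set in $C_d(\mathbb R^m)$ is the wedge of the $C_{d-2|S|}(\mathbb R^{m_0})$ with $1\le d-2|S|\le m_0$. The sums in the two theorems are the total mod $2$ Betti numbers of these fixed sets, reduced in the case of the cofiber: the $Q$-homology is exactly as large as the cohomology of the fixed set, on which $Q$ vanishes. An algebraic form of localization to the fixed set gives the lower bound in Theorem~\ref{thm:B} (Section~\ref{sec:B}). The work is in the upper bounds.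

\subsection*{Plan}
The first differential of the Atiyah--Hirzebruch spectral sequence is $v_nQ_n$, so Theorem~\ref{thm:A} follows from Theorem~\ref{thm:lower} and the inequality
\begin{equation}\label{eq:goal}
\dim H_Q\bigl(\tilde H^*(C_d(\mathbb R^m))\bigr)\le[x^{d-1}](1+x)^{2\mu-1-\epsilon}(1+x^2)^l .
\end{equation}
We bound non-equivariant $Q$-homology by a Tor group of $U(N)$-equivariant $Q$-homology (Section~\ref{sec:koszul}). The equivariant $Q$-homology is assembled from that of the spaces $BO(b)$ (Section~\ref{sec:BO}) along a stratification (Section~\ref{sec:strata}); it is generated by Chern classes (Section~\ref{sec:generation}) and has a filtration whose quotients have computable Tor (Section~\ref{sec:filtration}). Section~\ref{sec:planes} carries out the whole argument by hand for $d=2$. Section~\ref{sec:A} proves \eqref{eq:goal}.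

\section{Preliminaries}\label{sec:prelim}

\subsection{The operation $Q$ and the spectral sequence}
Milnor's operations are defined by $Q_0=Sq^1$ and $Q_{i+1}=Sq^{2^{i+1}}Q_i+Q_iSq^{2^{i+1}}$. We use the following standard properties of $Q=Q_n$: it is a stable operation of odd degree $q$; it is a derivation with $Q^2=0$; and $Qx=x^{2\mu}$ if $|x|=1$. In particular $Q(w^2)=2wQw=0$ for every class $w$, and $Q=0$ on the cohomology of a space if that cohomology lies in even degrees.

For a based finite complex $Y$ the Atiyah--Hirzebruch spectral sequence $\tilde H^*(Y)\otimes K(n)_*\Rightarrow\widetilde{K(n)}^*(Y)$ is a spectral sequence of $K(n)_*$-modules. Since $K(n)_*$ lies in degrees divisible by $q-1$, the first possibly nonzero differential is $d_q$, and it is standard that $d_q=v_nQ_n$. The dimension over $K(n)_*$ drops at each nonzero differential. Hence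
\begin{equation}\label{eq:AHSS}
\bar k_n(Y)\le\dim H_Q(\tilde H^*(Y)),
\end{equation}
with equality if and only if the spectral sequence collapses after $d_q$. The unreduced version follows by adding a disjoint base point.

\subsection{Polynomials, resultants and bundles}
All rings are commutative $F$-algebras, so signs play no role. A monic polynomial over a ring $R$ splits into linear factors $\prod(z+u_i)$ over an extension ring that is a free $R$-module: adjoin one root at a time. A symmetric polynomial in the roots $u_i$ always means the corresponding polynomial in the coefficients. For $f\in R[z]$ monic and $\phi\in R[z]$, the resultant $\operatorname{Res}(f,\phi)$ is the determinant of multiplication by $\phi$ on $R[z]/f$; it equals $\prod_i\phi(u_i)$, and it is multiplicative in each argument. If $f=\sum f_iz^{k-i}$ is monic of degree $k$, put $\hat f(t)=\sum f_it^i$. Then $\widehat{f_1f_2}=\hat f_1\hat f_2$, and $\hat f$ is invertible in $R[[t]]$.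

Let $|z|=2$. For a complex bundle $W$ of rank $k$ put $W(z)=\sum c_i(W)z^{k-i}$, with Chern classes reduced mod $2$. This polynomial is multiplicative in short exact sequences, and $\overline W(z)=W(z)$. For a real bundle $V$ of rank $d$ put
\[
c_V(z)=(V\otimes\mathbb C)(z)=\sum w_i(V)^2z^{d-i}.
\]
Its coefficients are squares, so $Q$ kills them. For the real bundle $W_{\mathbb R}$ underlying $W$ we have $W_{\mathbb R}\otimes\mathbb C\cong W\oplus\overline W$, so $c_{W_{\mathbb R}}(z)=W(z)^2$. If $K$ and $L$ are complex bundles with Chern roots $k_i$ and $l_j$, the mod $2$ Euler class of $\operatorname{Hom}_{\mathbb C}(K,L)$ is $\prod_{i,j}(k_i+l_j)=\operatorname{Res}(K(z),L(z))$.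

\subsection{Symmetric polynomials}\label{subsec:sym}
For variables $u=(u_1,\dots,u_k)$ and a multiset $I$ of $k$ non-negative integers, $m_I(u)$ is the sum of the distinct monomials whose exponents form $I$. Let $e_i,h_i$ be the elementary and complete symmetric polynomials, and $s_\lambda$ the Schur polynomials, indexed by partitions $\lambda$ with at most $k$ parts. We write $\lambda\subset k\times k'$ if moreover $\lambda_1\le k'$; there are $\binom{k+k'}k$ such $\lambda$. The following textbook facts hold over $\mathbb Z$; we state them mod $2$.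
\begin{itemize}
\item[(S1)] The $s_\lambda$ form a basis of the symmetric polynomials, and $\det(u_i^{\lambda_r+k-r})=s_\lambda(u)\prod_{i<j}(u_i+u_j)$. Mod $2$ this determinant is $m_I(u)$ with $I=\{\lambda_r+k-r\}$.
\item[(S2)] $\bigl(\sum e_it^i\bigr)\bigl(\sum h_it^i\bigr)=1$. Thus $1/\hat f=\sum h_i(u)t^i$ if $u$ are the roots of $f$.
\item[(S3)] (Jacobi--Trudi) $s_\lambda=\det(h_{\lambda_i-i+j})$. The first row is $h_{\lambda_1},h_{\lambda_1+1},\dots$, so $s_\lambda$ lies in the ideal $(h_i:i\ge\lambda_1)$.
\item[(S4)] (Pieri) $e_is_\lambda$ is a sum of $s_{\lambda'}$ with $\lambda'\supset\lambda$; in particular $\lambda'_1\ge\lambda_1$.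
\item[(S5)] $s_\lambda$ has degree $\lambda_1$ in each variable. The $s_\lambda$ with $\lambda\subset k\times k'$ therefore span the symmetric polynomials of degree $\le k'$ in each variable, since that space has dimension $\binom{k+k'}k$.
\item[(S6)] $s_\lambda(u,0)=s_\lambda(u)$ if $\lambda$ has at most $k$ parts.
\end{itemize}

\subsection{Graded modules}
Let $\mathcal R$ be a non-negatively graded ring with $\mathcal R_0=F$, and $\mathcal R_+$ its augmentation ideal.
\begin{itemize}
\item[(M1)] (Graded Nakayama lemma) If $T$ is a bounded-below graded $\mathcal R$-module, homogeneous elements that span $T/\mathcal R_+T$ generate $T$.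
\item[(M2)] A finitely generated graded module $T$ with $\operatorname{Tor}_1^{\mathcal R}(T,F)=0$ is free. Indeed, let $T'$ be the kernel of a minimal surjection from a free module; then $T'\otimes_{\mathcal R}F=\operatorname{Tor}_1^{\mathcal R}(T,F)=0$, and $T'=0$ by (M1).
\item[(M3)] Let $p,p'$ be monic of degrees $k,k'$ with indeterminate coefficients, and $f=pp'$. Then $F[p_i,p'_j]$ is free over the polynomial ring $F[f_1,\dots,f_{k+k'}]$ on a homogeneous basis with $\binom{k+k'}k$ elements. This is the Leray--Hirsch theorem for the Grassmann bundle $BU(k)\times BU(k')\to BU(k+k')$.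
\end{itemize}

\subsection{Thom spaces}\label{subsec:thom}
Let $V$ be a real bundle with Thom class $\Theta_V$ and formal roots $x_i$. Then
\begin{equation}\label{eq:thom}
Q\Theta_V=\Theta_V\,v_V,\qquad v_V=\sum_ix_i^q .
\end{equation}
For the universal line bundle, restriction to the zero section is injective and sends $\Theta$ to $x$, and $Qx=x\cdot x^q$. For a sum of line bundles $\Theta$ is a product and $Q$ is a derivation. The general case follows from the splitting principle. The class $v_V$ is additive in $V$ and vanishes on trivial bundles. For a complex bundle of rank $k$ the Thom class is pulled back from $MU(k)$, whose cohomology lies in even degrees, so $Q\Theta=0$.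

The space $C_d(\mathbb R^m)$ is the one-point compactification of $\operatorname{Gr}_d(\mathbb R^m)\setminus\operatorname{Gr}_d(\mathbb R^{m-1})$. A $d$-plane $P$ in this complement is uniquely $V\oplus\mathbb R(w+e_m)$ with $V=P\cap\mathbb R^{m-1}$ and $w\in V^\perp\subset\mathbb R^{m-1}$. So $C_d(\mathbb R^m)$ is the Thom space of $V^\perp$ over $\operatorname{Gr}_{d-1}(\mathbb R^{m-1})$, and $v_{V^\perp}=v_V$.

\begin{example}\label{ex:C2}
For $d=2$ the base is $\mathbb{RP}^{m-2}$, and $\tilde H^*(C_2(\mathbb R^m))$ has basis $\Theta x^k$, $0\le k\le m-2$. By \eqref{eq:thom}, $Q(\Theta x^k)=(k+1)\Theta x^{k+q}$. This is nonzero when $k$ is even and $k\le m-2-q=2l-\epsilon-1$, which happens for $l$ values of $k$. So the $Q$-homology has dimension $m-1-2l=2\mu-1-\epsilon$, the value in Theorem~\ref{thm:A}.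
\end{example}

\section{From equivariant to ordinary $Q$-homology}\label{sec:koszul}

In terms of Stiefel--Whitney classes, $Q$ is hard to control on the truncated ring $H^*(\operatorname{Gr}_d(\mathbb R^m))$. Equivariant cohomology removes the truncation, because orbits are replaced by classifying spaces. The group must have cohomology on which $Q$ vanishes, so we use a unitary group rather than $O(m)$.

Fix $N\ge0$ and $\tau\in\{0,1\}$. Let $G=U(N)$ and $B=H^*(BG)=F[g_1,\dots,g_N]$, where $g(z)=z^N+g_1z^{N-1}+\dots+g_N$ is the polynomial of the universal bundle. For a $G$-space $Y$ let $Y_{hG}=EG\times_GY$ and $H_G^*(Y)=H^*(Y_{hG})$. Since $B$ lies in even degrees, $Q$ is $B$-linear on $H^*_G(Y)$, and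
\[
M(Y)=H_Q(H_G^*(Y))
\]
is a graded $B$-algebra. For $d\ge0$ let $X^\tau_d=\operatorname{Gr}_d(\mathbb R^\tau\oplus\mathbb C^N)$ be the Grassmannian of \emph{real} $d$-planes, with tautological bundle $V$, and put $M^\tau_d=M(X^\tau_d)$. The ring $H^*(X^\tau_d)$ is generated by the $w_i(V)$, which extend to $(X_d^\tau)_{hG}$. By the Leray--Hirsch theorem $H_G^*(X^\tau_d)$ is a free $B$-module of finite rank with $H_G^*(X^\tau_d)\otimes_BF=H^*(X^\tau_d)$, and by (M1) it is generated as a $B$-algebra by the $w_i(V)$.

For a $B$-module $T$ put $t_B(T)=\dim\operatorname{Tor}^B_*(T,F)$. The long exact Tor sequence shows that $t_B$ is subadditive in short exact sequences, hence along finite filtrations.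

\begin{lemma}\label{lem:koszul}
Let $L$ be a free graded $B$-module of finite rank with a $B$-linear map $Q$ such that $Q^2=0$. Then $\dim H_Q(L\otimes_BF)\le t_B(H_Q(L))$.
\end{lemma}

\begin{proof}
Let $\Lambda$ be the exterior algebra on $\varepsilon_1,\dots,\varepsilon_N$, and let $\mathcal K=\Lambda\otimes L$ with the Koszul differential $\partial$, $\partial\varepsilon_i=g_i$. Since $Q$ is $B$-linear it commutes with $\partial$, so $(\partial+Q)^2=0$. The map $\pi\colon\mathcal K\to L\otimes_BF$ that kills $\Lambda^{>0}\otimes L$ and $B_+L$ is onto and carries $\partial+Q$ to $Q$. As $L$ is free, $\pi$ is a quasi-isomorphism from $(\mathcal K,\partial)$ to $(L\otimes_BF,0)$, so $\mathcal K'=\ker\pi$ is $\partial$-acyclic; it is graded by exterior degree.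

We claim that $\mathcal K'$ is $(\partial+Q)$-acyclic. Let $\omega=\omega_p+\omega_{p+1}+\cdots$ be a cycle, with $\omega_i$ of exterior degree $i$. The component of $(\partial+Q)\omega$ in degree $p-1$ is $\partial\omega_p$, so $\omega_p=\partial\omega'$ with $\omega'\in\mathcal K'$ of degree $p+1$. The cycle $\omega-(\partial+Q)\omega'$ starts in degree $\ge p+1$. The process ends because exterior degrees are at most $N$. Thus $H(\mathcal K,\partial+Q)\cong H_Q(L\otimes_BF)$.

Now filter $\mathcal K$ by the subcomplexes $\Lambda^{\le p}\otimes L$. The spectral sequence of this finite filtration has $d^0=Q$, $E^1=\Lambda\otimes H_Q(L)$, $d^1=\partial$ and $E^2=\operatorname{Tor}^B_*(H_Q(L),F)$. Hence $\dim H(\mathcal K,\partial+Q)\le\dim E^2$.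
\end{proof}

\begin{example}\label{ex:lines}
Let $\tau=0$, $d=1$, $N\ge1$. The group $G$ acts transitively on $X^0_1=\mathbb{RP}^{2N-1}$ with stabilizer $O(1)\times U(N-1)$, so $H^*_G(X_1^0)=F[x]\otimes B'$ with $B'=F[\gamma_1,\dots,\gamma_{N-1}]$ and $g(z)=(z+y)\gamma(z)$, where $y=x^2$. From $Qx^k=kx^{k+q}$ we get $H_Q(F[x])=F[y]/(y^\mu)$, so $M_1^0=F[y]/(y^\mu)\otimes B'$. The ring $F[y]\otimes B'=B[y]/(g(y))$ is free over $B$, and multiplication by $y^\mu$ on it is a free resolution of $M^0_1$. Tensoring with $F$ gives multiplication by $y^\mu$ on $F[y]/(y^N)$. For $N\ge\mu$ its kernel and cokernel have dimension $\mu$, so $t_B(M_1^0)=2\mu$. The bound is sharp: for $N=\mu+l$, the class $Qx^k$ is nonzero in $H^*(\mathbb{RP}^{2N-1})$ exactly for the $l$ odd numbers $k\le2l-1$, and $2N-2l=2\mu$.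
\end{example}

\section{The $Q$-homology of $BO(b)$}\label{sec:BO}

For $d\ge2$ the stabilizers involve $O(b)$ with $b\ge2$. Let $R_b=H^*(BO(b))=F[x_1,\dots,x_b]^{\mathfrak S_b}$, put $y_i=x_i^2$, and let
\[
\Pi_b=F[y_1,\dots,y_b]^{\mathfrak S_b}=F[\varpi_1,\dots,\varpi_b],\qquad\varpi(z)=\prod_i(z+y_i)=\sum_i\varpi_iz^{b-i}.
\]
Thus $\varpi=c_U$ for the universal bundle $U$. We set $\varpi_0=1$ and $\varpi_i=0$ for $i>b$. In this section $m_I,h_k,s_\lambda$ are taken in the variables $y_i$ unless indicated. Call a multiset $I$ of non-negative integers \emph{admissible} if every $i\ge\mu$ occurs in $I$ an even number of times.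

\begin{lemma}\label{lem:Ab}
The ring map $\Pi_b\to A_b:=H_Q(R_b)$ is onto. Its kernel is spanned by the $m_I$ with $I$ not admissible, so the $m_I$ with $I$ admissible, $|I|=b$, form a basis of $A_b$. In particular $A_b$ lies in even degrees.
\end{lemma}

\begin{proof}
We dualize, because invariants become a polynomial ring to which the K\"unneth theorem applies. Let $a_0,a_1,\dots$ be the basis dual to $1,x,x^2,\dots$. The graded dual of $R_b=(F[x]^{\otimes b})^{\mathfrak S_b}$ is the part of polynomial degree $b$ of $F[a_0,a_1,\dots]$, and the monomials $a_I=\prod_{i\in I}a_i$ are dual to the basis $m_I(x)$. On $F[x]^{\otimes b}$ the operation $Q$ is the sum of its actions on the factors, so its dual $\delta$ is a derivation of $F[a_0,a_1,\dots]$. Since $Qx^k=kx^{k+2\mu-1}$, we have $\delta a_{2i}=a_{2i-2\mu+1}$ for $i\ge\mu$, and $\delta$ kills the other generators. Every odd index is $2i-2\mu+1$ for exactly one $i\ge\mu$. So the complex is the tensor product of the $F[a_{2i}]$, $i<\mu$, with zero differential, and of complexes $F[a,a']$ with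 $\delta a=a'$, $\delta a'=0$. In the latter $\delta(a^ia'^j)=ia^{i-1}a'^{j+1}$, so the homology is $F[a^2]$. By the K\"unneth theorem the homology of $\delta$ is $F[a_{2i}\,(i<\mu)]\otimes F[a_{2i}^2\,(i\ge\mu)]$, with basis the classes of the $a_{2I}$, $I$ admissible.

Everything is of finite type, so $A_b$ is dual to the degree $b$ part of this homology. The $Q$-cycle $m_I(y)=m_{2I}(x)$ pairs to $1$ with $a_{2I}$ and to $0$ with all other monomials. So the $m_I(y)$ with $I$ admissible represent the dual basis, and the others represent zero.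
\end{proof}

Two ring maps record what happens when a complex line or a trivial real line splits off $U$:
\[
\begin{array}{lll}
r_2\colon\Pi_b\to\Pi_{b-2}\otimes F[y], & f\mapsto f(y_1,\dots,y_{b-2},y,y), & \varpi\mapsto(z+y)^2\varpi;\\[2pt]
r_1\colon\Pi_b\to\Pi_{b-1}, & f\mapsto f(y_1,\dots,y_{b-1},0), & \varpi\mapsto z\varpi .
\end{array}
\]
We read $r_2=0$ for $b\le1$ and $r_1=0$ for $b=0$. In $r_2(m_I)$ the last two variables receive exponents $(i,i')$; the terms $(i,i')$ and $(i',i)$ with $i\ne i'$ cancel. So
\[
r_2(m_I)=\sum_{i\text{ repeated in }I}m_{I\setminus\{i,i\}}\,y^{2i},\qquad r_1(m_I)=\begin{cases}m_{I\setminus\{0\}}&0\in I,\\0&0\notin I.\end{cases}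
\]
Removing a pair $\{i,i\}$, or the element $0<\mu$, does not change whether $I$ is admissible. Hence $r_2,r_1$ induce ring maps $A_b\to A_{b-2}\otimes F[y]$ and $A_b\to A_{b-1}$. Define ideals of $A_b$ by
\[
\mathfrak k_b^0=\ker r_2,\qquad\mathfrak k_b^1=\ker r_2\cap\ker r_1 .
\]
The coefficient of $m_{I'}y^{2i}$ in $r_2(\sum c_Im_I)$ is $c_{I'\cup\{i,i\}}$, and the coefficient of $m_{I'}$ in $r_1(\sum c_Im_I)$ is $c_{I'\cup\{0\}}$. An admissible multiset without repetition is a subset of $\{0,\dots,\mu-1\}$. Therefore
\begin{equation}\label{eq:kbasis}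
\mathfrak k^\tau_b\text{ has basis the }m_I\text{ with }I\subset\{\tau,\dots,\mu-1\},\ |I|=b .
\end{equation}
While $A_b$ is infinite-dimensional for $b\ge2$, the ideals $\mathfrak k^\tau_b$ are finite-dimensional. We now identify them as $\Pi_b$-modules.

For $b,\nu\ge0$ let $I_b^\nu\subset\Pi_b$ be the span of the $s_\lambda$ with $\lambda_1>\nu-b$. By (S4) it is an ideal. Put $P_b^\nu=\Pi_b/I^\nu_b$; then $\dim P_b^\nu=\binom\nu b$, which is $0$ for $b>\nu$. Let $b\le\nu$. Each $h_k=s_{(k)}$ with $k>\nu-b$ lies in $I^\nu_b$, and (S3) gives $I^\nu_b=(h_k:k>\nu-b)$. The recurrence $h_k=\sum_{i=1}^be_ih_{k-i}$ for $k\ge1$, which is (S2), shows that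
\begin{equation}\label{eq:ideal}
I_b^\nu=(h_{\nu-b+1},\dots,h_\nu).
\end{equation}
These are $b$ homogeneous elements of positive degree in a polynomial ring on $b$ generators, with finite-dimensional quotient. Such elements form a regular sequence, so the Koszul complex on them is a free resolution of $P^\nu_b$. Let $\Delta_b=\prod_{i<j}(y_i+y_j)$, which is symmetric in characteristic $2$.

\begin{lemma}\label{lem:kernels}
For $\tau\in\{0,1\}$ we have $\mathfrak k_b^\tau=\Delta_b\varpi_b^\tau A_b$, and this $\Pi_b$-module is isomorphic to $P_b^{\mu-\tau}$ up to a shift of degrees.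
\end{lemma}

\begin{proof}
By (S1), $\Delta_b\varpi_b^\tau s_\lambda=m_I$ with $I=\{\lambda_r+b-r+\tau:1\le r\le b\}$. As $\lambda$ runs through the partitions with at most $b$ parts, $I$ runs once through the $b$-element subsets of $\{\tau,\tau+1,\dots\}$. Such an $I$ is admissible if and only if $\lambda_1+b-1+\tau\le\mu-1$, that is, $\lambda_1\le(\mu-\tau)-b$; for $b=0$ both conditions hold. So the map $\Pi_b\to A_b$, $f\mapsto\Delta_b\varpi_b^\tau f$, has kernel $I_b^{\mu-\tau}$, and its image is the span in \eqref{eq:kbasis}.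
\end{proof}

The next lemma generalizes the computation in Example~\ref{ex:lines}.

\begin{lemma}\label{lem:tor}
Let $0\le b\le N$, let $B'=F[\gamma_1,\dots,\gamma_{N-b}]$, and let $B\to\Pi_b\otimes B'$ be given by $g=\varpi\gamma$.
\begin{itemize}
\item[(a)] For every $\Pi_b$-module $T$, $\operatorname{Tor}_*^B(T\otimes B',F)$ is the homology of the Koszul complex of $T$ on $h_{N-b+1},\dots,h_N$.
\item[(b)] If $\nu\le N$ and $T'$ is a free $B'$-module of rank $\rho$, then $t_B(P^\nu_b\otimes T')=2^b\binom\nu b\rho$.
\end{itemize}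
\end{lemma}

\begin{proof}
(a) The ring $(\Pi_b\otimes B')\otimes_BF$ is obtained by imposing $\hat\varpi\hat\gamma=1$. By (S2) this sets $\gamma_i=h_i$ for $i\le N-b$ and leaves the relations $h_k=0$ for $k>N-b$, so the ring is $P_b^N$. Let $K_\bullet$ be a free resolution of $T$ over $\Pi_b$. Then $K_\bullet\otimes B'$ is a resolution of $T\otimes B'$ by free $\Pi_b\otimes B'$-modules, and these are free over $B$ by (M3). Tensoring with $F$ over $B$ gives $K_\bullet\otimes_{\Pi_b}P^N_b$. So the Tor group is $\operatorname{Tor}^{\Pi_b}_*(T,P_b^N)$, and we compute it with the Koszul resolution of $P_b^N$ from \eqref{eq:ideal}.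

(b) We may take $T'=B'$. Since $\nu\le N$, the elements $h_{N-b+1},\dots,h_N$ lie in $I_b^\nu$ and act as zero on $P_b^\nu$. The Koszul complex is $P_b^\nu\otimes\Lambda^*(F^b)$ with zero differential.
\end{proof}

\section{Real planes in $\mathbb C^N$}\label{sec:planes}

The smallest case with more than one orbit type is $\tau=0$, $d=2$. Let $N=\mu+l$, so $N\ge2$, and $M=M^0_2$. Theorem~\ref{thm:B} predicts the bound $\binom{2\mu}2+l$. We derive it, borrowing from Section~\ref{sec:strata} only the geometric facts in the next paragraph.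

A real plane $V\subset\mathbb C^N$ either has $V\cap iV=0$ or is a complex line. The first planes form an open set $\Sigma_0$ with $(\Sigma_0)_{hG}\simeq BO(2)\times BU(N-2)$, the second form the closed submanifold $\Sigma_2=\mathbb{CP}^{N-1}$ with $(\Sigma_2)_{hG}\simeq BU(1)\times BU(N-1)$. So $M(\Sigma_0)=A_2\otimes B'$ with $B'=F[\gamma_1,\dots,\gamma_{N-2}]$, and $M(\Sigma_2)=D:=F[u,\kappa'_1,\dots,\kappa'_{N-1}]=B[u]/(g(u))$. With $c=c_V=z^2+c_1z+c_2$,
\[
\text{on }\Sigma_0\colon\ c=\varpi,\ \ g=\varpi\gamma;\qquad\text{on }\Sigma_2\colon\ c=(z+u)^2,\ \ g=(z+u)\kappa' .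
\]
The normal bundle of $\Sigma_2$ is complex with Euler class $E=\kappa'(u)\neq0$. The Gysin sequence gives an exact sequence $0\to D\to M\to A_2\otimes B'\to0$ in which $D\to M\to D$ is multiplication by $E$. So $M$ embeds in $(A_2\otimes B')\times D$ as a subring that contains $0\times ED$ as the kernel of its surjection to $A_2\otimes B'$.

\emph{Step 1: $M$ is the image of $\mathcal P=B[c_1,c_2]$.} The map $\mathcal P\to A_2\otimes B'$ is onto: $c$ gives $\varpi_1,\varpi_2$, and dividing $g$ by $c$ gives the $\gamma_i$. It remains to hit $0\times ED$. The remainder of $g$ modulo $c$ has its two coefficients in $\mathcal P$. It vanishes on $\Sigma_0$. On $\Sigma_2$ we have $\kappa'(z)\equiv\kappa'(u)$ modulo $z+u$, so the remainder is $(z+u)E$. Thus $(0,E)$ and $(0,uE)$ lie in the image of $\mathcal P$. Since $c_2\mapsto u^2$ in $D$ and $D=B[u^2]+uB[u^2]$, the image contains $0\times ED$.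

\emph{Step 2: the Gysin filtration gives too large a bound.} We have $t_B(D)=N$. Suppose $N\ge2\mu-1$, and put $e=\lfloor N/2\rfloor\ge\mu-1$. The ring $A_2$ has basis the $m_{\{i,i'\}}$ with $\mu>i>i'$, which span $\mathfrak k^0_2$, and the $m_{\{i,i\}}=\varpi_2^i$. For $k\ge2\mu-2$ the image of $h_k$ in $A_2$ is $\varpi_2^{k/2}$ for $k$ even and $0$ for $k$ odd. So $h_{N-1},h_N$ map to $0$ and $\varpi_2^e$ in some order. Multiplication by $\varpi_2^e$ has kernel $\mathfrak k_2^0$ of dimension $\binom\mu2$ and cokernel of dimension $\binom\mu2+e$. By Lemma~\ref{lem:tor}(a), $t_B(A_2\otimes B')=4\binom\mu2+2e$. The sum $4\binom\mu2+N+2e$ exceeds the predicted value $\binom{2\mu}2+l=4\binom\mu2+N$ by $2e$.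

\emph{Step 3: the opposite filtration gives the right bound.} Restrict to the \emph{closed} stratum instead. By Step 1 the image of $M$ in $D$ is $B[u^2]$. It is free of rank $N$ over $B$: the element $u^2$ satisfies the monic equation $g(u)^2=0$ of degree $N$ in $u^2$, and it generates the same field over $\operatorname{Frac}B$ as the separable element $u$, which has degree $N$. The kernel $\Gamma_0$ of $M\to D$ contains $c_1=(\varpi_1,0)$, hence $\varpi_1A_2\otimes B'$. Conversely, consider
\[
A_2\otimes B'\xrightarrow{\ r_2\otimes1\ }F[y]\otimes B'\longleftarrow D,\qquad u\mapsto y,\quad\kappa'\mapsto(z+y)\gamma .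
\]
Both composites from $\mathcal P$ send $c$ to $(z+y)^2$ and $g$ to $(z+y)^2\gamma$. So an element of $\mathcal P$ that vanishes in $D$ maps into $\mathfrak k_2^0\otimes B'=\varpi_1A_2\otimes B'$, as $\Delta_2=\varpi_1$. Hence $\Gamma_0\cong P^\mu_2\otimes B'$, and Lemmas~\ref{lem:koszul} and~\ref{lem:tor}(b) give
\[
\dim H_Q\bigl(H^*(\operatorname{Gr}_2(\mathbb R^{2N}))\bigr)\le t_B(M)\le4\binom\mu2+N=\binom{2\mu}2+l .
\]

The general proof has the same shape. The remainder of $g$ modulo $c$ in Step 1 and the class $c_1$ in Step 3 are replaced by minors of multiplication matrices.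

\section{Stratification by the complex part}\label{sec:strata}

Fix $N,\tau,d$ and write $X=X^\tau_d$. For a real subspace $I\subset\mathbb C^N$ let $W_I=I\cap iI$ be the largest complex subspace of $I$, let $a(I)=\dim_{\mathbb C}W_I$, and let $Y_a(k)=\{I\in X^0_k:a(I)=a\}$.

To see the strata as degeneracy loci, consider for $V\in X$ the complex-linear map $\psi_V\colon V\otimes\mathbb C\to\mathbb C^\tau\oplus\mathbb C^N$, $v\otimes\alpha\mapsto\alpha v$, and its projection $\varphi_V\colon V\otimes\mathbb C\to\mathbb C^N$. Let $k_1=\dim\ker\psi_V$ and $k_2=\dim\ker\varphi_V$, so $k_1\le k_2\le k_1+\tau$. For $I\subset\mathbb C^N$,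
\[
\ker\varphi_I=\{-iw\otimes1+w\otimes i:w\in W_I\}\cong\overline{W_I},
\]
because multiplication by $i$ corresponds to $w\mapsto-iw$. So $\dim\ker\varphi_I=a(I)$ and $\dim_{\mathbb C}(I+iI)=\dim_{\mathbb R}I-a(I)$. If $v\otimes1+w\otimes i\in\ker\psi_V$, the real first coordinates of $v$ and $w$ vanish; thus $\ker\psi_V=\ker\varphi_{V\cap\mathbb C^N}$ and $k_1=a(V\cap\mathbb C^N)$. Define
\[
\Sigma_j=\{V\in X:k_1+k_2=j\},\qquad X_{\le j}=\bigcup_{j'\le j}\Sigma_{j'},\qquad X_{<j}=X_{\le j-1}.
\]
Write $j=2a+\eta$ with $\eta\in\{0,1\}$; on $\Sigma_j$ we have $k_1=a$, $k_2=a+\eta$, and $\eta\le\tau$. Put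
\[
b=d-j,\qquad a'=N-a-b=N-d+\lceil j/2\rceil ,
\]
and let $J^\tau$ be the set of $j\ge0$ with $\eta\le\tau$, $b\ge0$, $a'\ge0$. Since $a'$ is nondecreasing in $j$, if $j\in J^\tau$ then $j+2\in J^\tau$ when $b\ge2$, and $j+1\in J^\tau$ when $\tau=1$ and $b\ge1$. For $j\in J^\tau$ let
\[
D_j=F[\kappa_1,\dots,\kappa_a,\kappa'_1,\dots,\kappa'_{a'}],
\]
with monic polynomials $\kappa(z),\kappa'(z)$ of degrees $a,a'$ having these coefficients.

\begin{proposition}\label{prop:strata}
The set $X_{\le j}$ is open in $X$, and $\Sigma_j$ is closed in $X_{\le j}$. The stratum $\Sigma_j$ is nonempty if and only if $j\in J^\tau$. For $j\in J^\tau$: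
\begin{itemize}
\item[(a)] $H_G^*(\Sigma_j)=R_b\otimes D_j$, $M(\Sigma_j)=A_b\otimes D_j$, and on $\Sigma_j$
\begin{equation}\label{eq:restrict}
c_V=z^\eta\kappa^2\varpi,\qquad g=\kappa\kappa'\varpi .
\end{equation}
\item[(b)] $\Sigma_j$ is a $G$-submanifold of $X_{\le j}$ with a complex $G$-normal bundle whose Euler class is
\[
E_j=\operatorname{Res}(z^\eta\kappa,\;z^{\tau-\eta}\kappa')\in D_j\setminus\{0\}.
\]
\item[(c)] If $\tau=1$ and $j$ is even, the inclusion of the stratum $\Sigma_j$ of $X^0_d$ into the stratum $\Sigma_j$ of $X^1_d$ is a $G$-homotopy equivalence.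
\end{itemize}
\end{proposition}

\begin{proof}
From $k_1\le k_2\le k_1+1$ we get $X_{\le2a}=\{k_2\le a\}$ and $X_{\le2a+1}=\{k_1\le a\}$. These sets are open, since the dimension of a kernel is upper semicontinuous, and $\Sigma_j=X_{\le j}\setminus X_{<j}$.

\emph{Retraction of the strata.} For $\tau=0$ we have $\Sigma_{2a}=Y_a(d)$. Let $\tau=1$ and $e_0=(1,0)\in\mathbb R\oplus\mathbb C^N$.

Let $V\in\Sigma_{2a}$. If $e_0\in V$, then $e_0\otimes1\in\ker\varphi_V\setminus\ker\psi_V$ and $k_2=k_1+1$. So $e_0\notin V$, and $V$ is the graph of a linear map $f\colon I\to\mathbb R$ on a $d$-plane $I\subset\mathbb C^N$. For such a graph $k_2=a(I)$ and $k_1=a(\ker f)$, and these agree if and only if $f|_{W_I}=0$. So $\Sigma_{2a}$ is the vector bundle $(I/W_I)^*$ over $Y_a(d)$, with zero section $Y_a(d)\subset X^0_d$. This proves (c).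

Let $V\in\Sigma_{2a+1}$. Then $V\not\subset\mathbb C^N$, since otherwise $k_1=k_2$. So $V=V'+\mathbb R(1,v)$ with $V'=V\cap\mathbb C^N\in Y_a(d-1)$ and $v\in\mathbb C^N/V'$. The image of $\varphi_V$ is $V'+iV'+\mathbb Cv$, and $\dim_{\mathbb C}(V'+iV')=d-1-a$. So $k_2=a+1$ if and only if $v\in V'+iV'$. Thus $\Sigma_{2a+1}$ is the vector bundle $(V'+iV')/V'$ over $Y_a(d-1)$, with zero section $\{\mathbb R\oplus V'\}$.

In all cases $\Sigma_j$ deformation retracts $G$-equivariantly onto $\{\mathbb R^\eta\oplus I:I\in Y_a(2a+b)\}$.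

\emph{The spaces $Y_a(2a+b)$.} Let $I\in Y_a(2a+b)$ and $I=W\oplus U$ with $W=W_I$. The space $I+iI=W+U+iU$ has real dimension $2(a+b)$, so the sum is direct, and a real basis of $U$ is complex linearly independent modulo $W$. Extend a complex basis of $W$ and a real basis of $U$ to a complex basis of $\mathbb C^N$. This shows that $Y_a(2a+b)$ is nonempty if and only if $a,b,a'\ge0$, and that $GL_N(\mathbb C)$ acts transitively on it. A matrix stabilizes $I$ if and only if it maps $W$ to $W$ and $U$ into $W\oplus U$. So the stabilizer $H$ consists of the block upper triangular matrices with diagonal blocks in $GL_a(\mathbb C)$, $GL_b(\mathbb R)$, $GL_{a'}(\mathbb C)$ and arbitrary complex blocks above the diagonal. It is the semidirect product of the block-diagonal group with a contractible group. Since $GL_N(\mathbb C)/U(N)$ is contractible,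
\[
Y_a(2a+b)_{hG}\simeq BH\simeq BU(a)\times BO(b)\times BU(a').
\]
The universal bundles are $W$, $U\cong I/W$ and $Z=\mathbb C^N/(I+iI)$, with polynomials $W(z)=\kappa$, $c_U=\varpi$, $Z(z)=\kappa'$. On the zero section $V\cong\mathbb R^\eta\oplus W\oplus U$ and $\mathbb C^N\cong W\oplus(U\otimes\mathbb C)\oplus Z$, which gives \eqref{eq:restrict}. As $Q$ vanishes on $D_j$, we get $M(\Sigma_j)=A_b\otimes D_j$.

\emph{Normal bundles.} Let $\theta\colon V\otimes\mathbb C\to\mathbb C^{\tau-\eta}\oplus\mathbb C^N$ be $\psi$ if $\tau-\eta=1$ and $\varphi$ otherwise. On $X_{\le j}$ we have $\dim\ker\theta\le a+\eta$, with equality exactly on $\Sigma_j$: on $X_{\le2a}$ we have $k_1\le k_2\le a$, and on $X_{\le2a+1}$ we have $k_2\le a+1$ with equality forcing $k_1=a$. Fix $V_0\in\Sigma_j$, with $K=\ker\theta_{V_0}$ and $K'=\operatorname{coker}\theta_{V_0}$. In local trivializations adapted to $K$ and to the image of $\theta_{V_0}$, write $\theta=(\theta_{rs})_{r,s=1,2}$ with $\theta_{11}$ invertible, $\theta_{22}\in\operatorname{Hom}_{\mathbb C}(K,K')$,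 and $\theta_{12},\theta_{21},\theta_{22}$ vanishing at $V_0$. Near $V_0$ the stratum is the zero set of $\theta_{22}-\theta_{21}\theta_{11}^{-1}\theta_{12}$. The derivative of this function at $V_0$ is that of $\theta_{22}$. It does not depend on the trivializations: it sends a tangent vector and $k\in K$ to the derivative of $\theta(\tilde k)$ modulo $\operatorname{im}\theta_{V_0}$, for any local section $\tilde k$ through $k$. If this map $T_{V_0}X\to\operatorname{Hom}_{\mathbb C}(K,K')$ is onto at every point of $\Sigma_j$, then $\Sigma_j$ is a submanifold with $G$-normal bundle $\operatorname{Hom}_{\mathbb C}(K,K')$.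

A tangent vector at $V_0$ is represented by $T\in\operatorname{Hom}_{\mathbb R}(V_0,\mathbb R^\tau\oplus\mathbb C^N)$, through the curve $V_t=(1+tT)V_0$. Taking $\tilde k=((1+tT)\otimes\mathbb C)k$, we find that the derivative is the class of $T^{\mathbb C}|_K$, where $T^{\mathbb C}\colon V_0\otimes\mathbb C\to\mathbb C^\tau\oplus\mathbb C^N$ is the complex-linear extension of $T$, projected to $\mathbb C^N$ if $\theta=\varphi$. Since $\operatorname{Hom}_{\mathbb R}(V_0,\mathbb C^N)=\operatorname{Hom}_{\mathbb C}(V_0\otimes\mathbb C,\mathbb C^N)$, every complex-linear map $K\to\mathbb C^N$ arises. This settles $\theta=\varphi$. For $\theta=\psi$ we also need that $\operatorname{Hom}_{\mathbb R}(V_0,\mathbb R)\to\operatorname{Hom}_{\mathbb C}(K,\mathbb C)$ is onto. The space $K=\ker\psi_{V_0}$ contains no nonzero real vector, so the conjugation-stable space $K\cap\bar K$ is $0$, and $K\oplus\bar K=U_0\otimes\mathbb C$ for a real subspace $U_0\subset V_0$ of dimension $2\dim_{\mathbb C}K$. A real functional on $U_0$ whose extension vanishes on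 $K$ vanishes on $\bar K$, hence is zero. So $\operatorname{Hom}_{\mathbb R}(U_0,\mathbb R)\to\operatorname{Hom}_{\mathbb C}(K,\mathbb C)$ is an injection of real vector spaces of equal dimension, hence onto. (The same functional argument fails for $\ker\varphi$, which may contain the real vector $e_0$; this is why odd strata are described by $\varphi$, whose target has no first coordinate.)

\emph{Euler classes.} On the zero section $V=\mathbb R^\eta\oplus I$, the kernel of $\theta$ is $\mathbb C^\eta\oplus\overline W$ and the image is $I+iI$, so the cokernel is $\mathbb C^{\tau-\eta}\oplus Z$. Their polynomials are $z^\eta\kappa$ and $z^{\tau-\eta}\kappa'$, which gives $E_j$. In terms of the independent roots of $\kappa$ and $\kappa'$, $E_j$ is a product of nonzero linear forms.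
\end{proof}

\begin{proposition}\label{prop:gysin}
For $j\in J^\tau$ there is an exact sequence
\begin{equation}\label{eq:gysin}
0\to M(\Sigma_j)\xrightarrow{\ \iota\ }M(X_{\le j})\to M(X_{<j})\to0
\end{equation}
in which $\iota$ has even degree and $\iota$ followed by restriction to $\Sigma_j$ is multiplication by $E_j$. The restriction map $M(X_{\le j})\to\prod_{j'\le j}A_{d-j'}\otimes D_{j'}$, with $j'\in J^\tau$, is injective. In particular $M^\tau_d$ is a subring of $\prod_{j\in J^\tau}A_{d-j}\otimes D_j$.
\end{proposition}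

\begin{proof}
Let $k$ be the complex rank of the normal bundle. An equivariant tubular neighborhood and the Thom isomorphism give $H^*_G(X_{\le j},X_{<j})\cong H_G^{*-2k}(\Sigma_j)$, and the composite $H^{*-2k}_G(\Sigma_j)\to H_G^*(X_{\le j})\to H^*_G(\Sigma_j)$ is multiplication by $E_j$. As $D_j$ is a domain, $E_j$ acts injectively on $R_b\otimes D_j$ and on $A_b\otimes D_j$. So the long exact sequence of the pair breaks up into
\[
0\to H_G^{*-2k}(\Sigma_j)\to H_G^*(X_{\le j})\to H_G^*(X_{<j})\to0 .
\]
These maps commute with $Q$ because the Thom class of a complex bundle is killed by $Q$. (For a real normal bundle, $Q$ would be twisted as in \eqref{eq:thom}.) The connecting map $M(X_{<j})\to M(\Sigma_j)$ in $Q$-homology has odd degree. The target lies in even degrees by Lemma~\ref{lem:Ab}, and so does the source, by induction on $j$. So the connecting map vanishes, \eqref{eq:gysin} is exact, and $M(X_{\le j})$ lies in even degrees.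

Injectivity follows by induction on $j$. An element that restricts to zero on all strata restricts to zero in $M(X_{<j})$, so it is $\iota(\omega)$ for some $\omega$; then $E_j\omega=0$ and $\omega=0$.
\end{proof}

For $\xi\in M^\tau_d$ we write $\xi_j\in A_{d-j}\otimes D_j$ for its components.

\section{Generation by Chern classes}\label{sec:generation}

Proposition~\ref{prop:gysin} embeds $M^\tau_d$ in a product but does not say which tuples occur. Let
\[
\mathcal P=B[c_1,\dots,c_d],\qquad c(z)=z^d+c_1z^{d-1}+\dots+c_d ,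
\]
and map $\mathcal P\to M^\tau_d$ by $c\mapsto c_V$. On the stratum $\Sigma_j$ this map factors through the ring map $\mathcal P\to\Pi_b\otimes D_j$ given by \eqref{eq:restrict}. We show that $\mathcal P\to M_d^\tau$ is onto. For this we need elements of $\mathcal P$ that vanish on the strata below $j$ and restrict to multiples of $E_j$ on $\Sigma_j$. By \eqref{eq:restrict}, $c$ is a common factor of $c$ and $g$ times a polynomial of degree about $j/2$. Over a field, the degree of $c/\gcd(c,g)$ is the rank of multiplication by $g$ on the quotient by $c$. So minors of that multiplication are the natural candidates.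

\begin{lemma}\label{lem:minors}
Let $p,f_1\in R[z]$ be monic of degrees $k'$ and $k$, let $\phi_1\in R[z]$, and put $f=pf_1$, $\phi=p\phi_1$. Consider the matrix of multiplication by $\phi$ on $R[z]/f$ in the basis of powers of $z$.
\begin{itemize}
\item[(a)] All minors of size greater than $k$ vanish.
\item[(b)] For each $\lambda\subset k\times k'$, one of the $k\times k$ minors equals $\operatorname{Res}(f_1,\phi_1)\,s_\lambda(u)$, where $u$ are the roots of $f_1$.
\end{itemize}
\end{lemma}

\begin{proof}
Multiplication by $\phi$ is the composite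
\[
R[z]/f\xrightarrow{\ \pi\ }R[z]/f_1\xrightarrow{\ \phi_1\ }R[z]/f_1\xrightarrow{\ p\ }R[z]/f
\]
through a free module of rank $k$, so (a) follows from the Cauchy--Binet formula. For (b) take the rows of $z^{k'},\dots,z^{k'+k-1}$ and the columns of $z^{j_1},\dots,z^{j_k}$ with $j_r=\lambda_r+k-r$; then $k+k'-1\ge j_1>\dots>j_k\ge0$. By Cauchy--Binet the minor is a product of three $k\times k$ determinants. The one for $p$ is $1$: the chosen rows are unitriangular because $z^ip$ has leading term $z^{i+k'}$. The middle one is $\operatorname{Res}(f_1,\phi_1)$. The one for $\pi$ is the determinant of the coefficient vectors of the remainders of the $z^{j_r}$ modulo $f_1$. In the universal case, multiply this matrix by the Vandermonde matrix of the roots; since a polynomial and its remainder take the same values at the roots, the product is $(u_i^{j_r})$. By (S1) the determinant is $s_\lambda(u)$, and this identity of polynomials in the coefficients of $f_1$ specializes to $R$.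
\end{proof}

We apply the lemma as follows: form the matrix over $\mathcal P$, and compute the image of a minor on each stratum as the same minor of the specialized matrix.

\begin{proposition}\label{prop:generation}
The map $\mathcal P\to M^\tau_d$ is onto. Hence $M_d^\tau$ is the image of $\mathcal P$ in $\prod_{j\in J^\tau}A_{d-j}\otimes D_j$.
\end{proposition}

\begin{proof}
We show by induction on $j$ that $\mathcal P\to M(X_{\le j})$ is onto. By \eqref{eq:gysin} it suffices to hit $\iota(\omega)$ for $\omega\in A_b\otimes D_j$. This element vanishes on the strata $j'<j$ and restricts to $E_j\omega$ on $\Sigma_j$. By the injectivity in Proposition~\ref{prop:gysin} it suffices to show that the ideal of elements of $\mathcal P$ vanishing on all strata $j'<j$ has image containing $E_j\cdot(A_b\otimes D_j)$.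

\emph{The minors.} Take the minors of size $a+\eta$ of multiplication by $z^{\tau-\eta}g$ on $\mathcal P[z]/c$. (The polynomials $c$ and $z^{\tau-\eta}g$ are those of the source and target of the map $\theta$ that cuts out $\Sigma_j$.) Let $j'=2a_1+\eta_1<j$, with its own $\kappa,\kappa',\varpi$. If $\eta=0$, then $\eta_1\le\tau$ and
\[
(c,\,z^\tau g)=z^{\eta_1}\kappa\varpi\cdot(\kappa,\,z^{\tau-\eta_1}\kappa'),
\]
with $\deg\kappa=a_1<a$. If $\eta=1$, then $\tau=1$ and $(c,g)=\kappa\varpi\cdot(z^{\eta_1}\kappa,\kappa')$, with $\deg z^{\eta_1}\kappa=\lceil j'/2\rceil\le a<a+1$ because $j'\le2a$. In both cases the minors vanish on $\Sigma_{j'}$ by Lemma~\ref{lem:minors}(a). On $\Sigma_j$ itself,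
\[
(c,\,z^{\tau-\eta}g)=\kappa\varpi\cdot(z^\eta\kappa,\,z^{\tau-\eta}\kappa'),\qquad\deg\kappa\varpi=a+b .
\]
By Lemma~\ref{lem:minors}(b) and (S6), the minors include $E_js_\lambda(u)$ for all $\lambda\subset a\times(a+b)$, where $u=(u_1,\dots,u_a)$ are the roots of $\kappa$.

\emph{Generation.} It remains to show that the $s_\lambda(u)$, $\lambda\subset a\times(a+b)$, generate $\Pi_b\otimes D_j$ as a $\mathcal P$-module. By (M1) it suffices that they span the quotient ring $\bar R$ by the ideal generated by $\mathcal P_+$, which is defined by $\hat\kappa^2\hat\varpi=1$ and $\hat\kappa\hat\kappa'\hat\varpi=1$. In $\bar R[[t]]$, by (S2),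
\[
\hat\varpi=\hat\kappa^{-2}=\sum_kh_k(u)^2t^{2k}=\sum_kh_k(u^2)t^{2k},\qquad\hat\kappa'=\hat\kappa'\hat\kappa^2\hat\varpi=\hat\kappa ,
\]
where $u^2=(u_1^2,\dots,u_a^2)$. So $\bar R$ is generated by the $\kappa_i$, and $h_k(u^2)=0$ in $\bar R$ for $2k>b$. The ring $F[\kappa_1,\dots,\kappa_a]$ is spanned over $F[\kappa_1^2,\dots,\kappa_a^2]$ by the products $\prod\kappa_i^{\varepsilon_i}$ with $\varepsilon_i\in\{0,1\}$, and $F[\kappa_1^2,\dots,\kappa_a^2]$ has basis the $s_{\lambda'}(u^2)$, since $\kappa_i^2=e_i(u^2)$. By (S3), $s_{\lambda'}(u^2)=0$ in $\bar R$ if $\lambda'_1>\lfloor b/2\rfloor$. So $\bar R$ is spanned by the $\prod\kappa_i^{\varepsilon_i}\cdot s_{\lambda'}(u^2)$ with $\lambda'_1\le\lfloor b/2\rfloor$. These have degree at most $a+b$ in each $u_i$, and (S5) finishes the proof.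
\end{proof}

\section{The opposite filtration}\label{sec:filtration}

From now on the problem is algebraic. As in Step 3 of Section~\ref{sec:planes}, we filter $M=M^\tau_d$ by vanishing on the strata \emph{above} $j$:
\[
M^{(j)}=\{\xi\in M:\xi_{j'}=0\text{ for all }j'>j\},\qquad\Gamma_j=\{\xi_j:\xi\in M^{(j)}\}\subset A_b\otimes D_j .
\]
This is a finite increasing filtration by $\mathcal P$-submodules with $M^{(j)}/M^{(j-1)}\cong\Gamma_j$ for $j\in J^\tau$. The point is that vanishing on the higher strata forces $\xi_j$ into the finite-dimensional ideals $\mathfrak k^\tau_b$.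

Put $\gamma=\kappa\kappa'$, monic of degree $a+a'=N-b$, let $B'_j=F[\gamma_1,\dots,\gamma_{N-b}]\subset D_j$, and let $\mathcal F_j\subset D_j$ be the subring generated by the $\gamma_i$ and the $\kappa_i^2$. Since $c=z^\eta\kappa^2\varpi$ and $g=\varpi\gamma$, the image of $\mathcal P$ lies in $\Pi_b\otimes\mathcal F_j$, and $B$ acts through $B\to\Pi_b\otimes B'_j$ as in Lemma~\ref{lem:tor}.

\begin{lemma}\label{lem:Fj}
$\mathcal F_j$ is a free graded $B'_j$-module of rank $\binom{N-b}a$.
\end{lemma}

\begin{proof}
By (M3), $D_j$ is free over the polynomial ring $B'_j$ on a homogeneous basis $\{v\}$ with $\binom{N-b}a$ elements. Let $D_j^{(2)}=\{\omega^2:\omega\in D_j\}=F[\kappa_i^2,\kappa_i'^2]$. If $\omega=\sum\beta_vv$, then $\omega^2=\sum\beta_v^2v^2$, so $B'_j\cdot D_j^{(2)}$ is spanned over $B'_j$ by the $v^2$. Dividing $\gamma^2$ by the monic polynomial $\kappa^2$, both with coefficients in $\mathcal F_j$, shows $\kappa_i'^2\in\mathcal F_j$. Hence $\mathcal F_j=B'_j\cdot D^{(2)}_j$.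

For independence let $\mathbb K_0=\operatorname{Frac}B'_j$ and $\mathbb L=\operatorname{Frac}D_j$; then $\{v\}$ is a basis of $\mathbb L$ over $\mathbb K_0$. The extension is separable, since it lies in the Galois extension generated by the distinct roots of $\gamma$. The field $\mathbb L$ is both separable and purely inseparable over $\mathbb K_0\mathbb L^2$, so $\mathbb L=\mathbb K_0\mathbb L^2$. The $\mathbb K_0$-span of the $v^2$ is a finite-dimensional domain containing $\mathbb K_0$ and $\mathbb L^2$, hence a field equal to $\mathbb L$. So the $v^2$ span $\mathbb L$, and by counting they are independent.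
\end{proof}

The components of an element of $\mathcal P$ on neighboring strata are related through common specializations.

\begin{lemma}\label{lem:special}
Let $j\in J^\tau$ have parameters $(a,b,a')$, and let $\xi\in M$.
\begin{itemize}
\item[(a)] Let $b\ge2$, so that $j+2$ has parameters $(a+1,b-2,a'+1)$ and the same $\eta$. Let $\pi\colon D_{j+2}\to F[y]\otimes D_j$ send $\kappa\mapsto(z+y)\kappa$, $\kappa'\mapsto(z+y)\kappa'$. Then $(r_2\otimes1)\xi_j=(1\otimes\pi)\xi_{j+2}$ in $A_{b-2}\otimes F[y]\otimes D_j$.
\item[(b)] Let $\tau=1$, $b\ge1$, $j$ even, so that $j+1$ has parameters $(a,b-1,a'+1)$. Let $\pi\colon D_{j+1}\to D_j$ send $\kappa\mapsto\kappa$, $\kappa'\mapsto z\kappa'$. Then $(r_1\otimes1)\xi_j=(1\otimes\pi)\xi_{j+1}$ in $A_{b-1}\otimes D_j$.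
\item[(c)] Let $\tau=1$, $b\ge1$, $j$ odd, so that $j+1$ has parameters $(a+1,b-1,a')$. The same holds with $\pi$ sending $\kappa\mapsto z\kappa$, $\kappa'\mapsto\kappa'$.
\end{itemize}
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:generation}, $\xi$ comes from $\mathcal P$, so it suffices to compare two ring maps on $c$ and $g$. By \eqref{eq:restrict} both maps send $(c,g)$ to $\bigl(z^\eta(z+y)^2\kappa^2\varpi,\,(z+y)^2\kappa\kappa'\varpi\bigr)$ in (a), to $(z\kappa^2\varpi,\,z\kappa\kappa'\varpi)$ in (b), and to $(z^2\kappa^2\varpi,\,z\kappa\kappa'\varpi)$ in (c).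
\end{proof}

To bound $\Gamma_j$ from below we need elements of $\mathcal P$ that vanish on the higher strata, where $c$ has a larger square factor. In characteristic $2$ square factors are visible in the even and odd parts. Put $\zeta=z^2$. For $p$ monic of degree $k$ write $p(z)=p^{ev}(\zeta)+zp^{od}(\zeta)$; then $p'(z)=p^{od}(z^2)$, so over a field $u$ is a multiple root of $p$ exactly when $u^2$ is a common root of $p^{ev}$ and $p^{od}$. Let $(p^+,p^-)$ be $(p^{ev},p^{od})$ for $k$ even and $(p^{od},p^{ev})$ for $k$ odd. Then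
\[
p^+(\zeta)=\sum_ip_{2i}\,\zeta^{\lfloor k/2\rfloor-i}
\]
is monic of degree $\lfloor k/2\rfloor$. If $p=p_1^2p_2$ with $p_1,p_2$ monic, write $p_1(z)^2=p_1^{(2)}(\zeta)$; then $(p^+,p^-)=p_1^{(2)}\cdot(p_2^+,p_2^-)$.

\begin{lemma}\label{lem:res}
If $p$ is monic with roots $u_1,\dots,u_k$, then $\operatorname{Res}(p^+,p^-)=\prod_{i<j}(u_i+u_j)$. In particular $\operatorname{Res}\bigl((z^\tau\varpi)^+,(z^\tau\varpi)^-\bigr)=\Delta_b\varpi_b^\tau$.
\end{lemma}

\begin{proof}
Both sides are polynomials in the coefficients, so we may take $p=\varpi$ over the domain $\Pi_b$, with $b\ge1$. We have $\Delta_b^2=\prod_i\varpi'(y_i)=\prod_i\varpi^{od}(y_i^2)$. Let $\ell\ne0$ be the leading coefficient of $\varpi^{od}$, so $\ell=\varpi_1$ for $b$ even and $\ell=1$ for $b$ odd, and let $\beta$ run through the roots of $\varpi^{od}$ in an algebraic closure of the fraction field. Put $\Phi(\zeta)=\prod_i(\zeta+y_i^2)$. From $\Phi(z^2)=\varpi(z)^2$ we get $\Phi=(\varpi^{ev})^2+\zeta(\varpi^{od})^2$. Hence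
\[
\Delta_b^2=\ell^b\prod_\beta\Phi(\beta)=\ell^b\prod_\beta\varpi^{ev}(\beta)^2 .
\]
For $b$ odd, $\operatorname{Res}(\varpi^{od},\varpi^{ev})=\prod_\beta\varpi^{ev}(\beta)$. For $b$ even, $\varpi^{ev}$ is monic of degree $b/2$ and $\operatorname{Res}(\varpi^{ev},\varpi^{od})=\ell^{b/2}\prod_\beta\varpi^{ev}(\beta)$. In both cases the squares of the two sides agree, and square roots are unique in a domain of characteristic $2$. For the last claim, $z\varpi$ has roots $0,y_1,\dots,y_b$.
\end{proof}

\begin{proposition}\label{prop:Gamma}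
For $j\in J^\tau$ we have $\Gamma_j=\mathfrak k^\tau_b\otimes\mathcal F_j=\Delta_b\varpi_b^\tau A_b\otimes\mathcal F_j$.
\end{proposition}

\begin{proof}
\emph{The inclusion $\subseteq$.} Let $\xi\in M^{(j)}$. Then $\xi_j\in A_b\otimes\mathcal F_j$. By Lemma~\ref{lem:special}, $\xi_j$ is killed by $r_2\otimes1$, and by $r_1\otimes1$ if $\tau=1$. So $\xi_j\in\mathfrak k_b^\tau\otimes\mathcal F_j$.

\emph{The inclusion $\supseteq$: the minors.} Put $p=z^{\tau-\eta}c\in\mathcal P[z]$ and $\beta=\lfloor(b+\tau)/2\rfloor$, and take the minors of size $\beta$ of multiplication by $p^-$ on $\mathcal P[\zeta]/p^+$. On a stratum $j'=2a_1+\eta_1>j$, with $b_1=d-j'$, we have $p=z^{\tau-\eta+\eta_1}\kappa^2\varpi$. We claim that $p=p_1^2p_2$ with $\deg p_2\le b+\tau-2$. If $\eta_1=\eta$, then $b_1\le b-2$, and we take $p_2=z^\tau\varpi$. If $\eta_1\ne\eta$, then $\tau=1$, $b_1\le b-1$, the exponent $\tau-\eta+\eta_1$ is $0$ or $2$, and we take $p_2=\varpi$. So $\deg p_2^+\le\beta-1$, and the minors vanish on $\Sigma_{j'}$ by Lemma~\ref{lem:minors}(a). They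 therefore define elements of $M^{(j)}$. On $\Sigma_j$ we have $p=\kappa^2\cdot z^\tau\varpi$. Let
\[
\omega=(z^\tau\varpi)^+=\zeta^\beta+\varpi_2\zeta^{\beta-1}+\dots+\varpi_{2\beta},
\]
with roots $\rho$. Since $\deg\kappa^{(2)}=a$, Lemmas~\ref{lem:minors}(b) and~\ref{lem:res} show that $\Gamma_j$ contains $\Delta_b\varpi_b^\tau s_\lambda(\rho)$ for all $\lambda\subset\beta\times a$.

\emph{Generation.} As $\Gamma_j$ is a $\mathcal P$-module, it suffices that the $s_\lambda(\rho)$, $\lambda\subset\beta\times a$, generate $\Pi_b\otimes\mathcal F_j$ over $\mathcal P$. By (M1) we pass to the quotient ring $\bar R$ defined by $\widehat{\kappa^{(2)}}(t^2)\,\hat\varpi(t)=1$ and $\hat\varpi\hat\gamma=1$. The first relation shows that $\hat\varpi$ is a series in $t^2$, so the $\varpi_i$ with $i$ odd vanish and $\hat\varpi(t)=\hat\omega(t^2)$. Then $\widehat{\kappa^{(2)}}=1/\hat\omega$, that is, $\kappa_i^2=h_i(\rho)$ for $i\le a$ and $h_k(\rho)=0$ for $k>a$. Also $\hat\gamma=1/\hat\varpi$. So $\bar R$ is generated by the $\varpi_{2i}=e_i(\rho)$, hence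 spanned by the $s_\lambda(\rho)$ with at most $\beta$ parts, and $s_\lambda(\rho)=0$ for $\lambda_1>a$ by (S3).
\end{proof}

We can now count. For $0\le\nu\le N$,
\begin{equation}\label{eq:gen}
\sum_{a,b}2^b\binom\nu b\binom{N-b}ax^{b+2a}=(1+x^2)^{N-\nu}\sum_b\binom\nu b(2x)^b(1+x^2)^{\nu-b}=(1+x)^{2\nu}(1+x^2)^{N-\nu},
\end{equation}
an identity of integer polynomials.

\begin{proposition}\label{prop:upper}
Let $\tau\in\{0,1\}$, $l\ge0$, $N=\mu-\tau+l$ and $d\ge0$. Then
\[
\dim H_Q\bigl(H^*(\operatorname{Gr}_d(\mathbb R^{2N+\tau}))\bigr)\le[x^d](1+x)^{2\mu-\tau}(1+x^2)^l .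
\]
\end{proposition}

\begin{proof}
Put $\nu=\mu-\tau\le N$. By Proposition~\ref{prop:Gamma} and Lemma~\ref{lem:kernels}, $\Gamma_j\cong P_b^\nu\otimes\mathcal F_j$ as $\Pi_b\otimes B'_j$-modules, up to a shift. By Lemmas~\ref{lem:Fj} and~\ref{lem:tor}(b), $t_B(\Gamma_j)=2^b\binom\nu b\binom{N-b}a$. Lemma~\ref{lem:koszul} for $L=H_G^*(X^\tau_d)$ and subadditivity bound the left side by the sum of these numbers over $b+2a+\eta=d$ with $0\le\eta\le\tau$. By \eqref{eq:gen} the sum is $[x^d](1+x)^\tau(1+x)^{2\mu-2\tau}(1+x^2)^l$.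
\end{proof}

The hypothesis $l\ge0$, that is $m\ge2\mu-1$, enters only here and at the end of Section~\ref{sec:A}, through the condition $\nu\le N$ in Lemma~\ref{lem:tor}(b). Example~\ref{ex:lines} shows the change for $N<\mu$: there $y^\mu$ acts as zero on $F[y]/(y^N)$, and the Tor group has dimension $2N$ instead of $2\mu$.

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

One cannot in general obtain the cofiber from the two Grassmannians by subtraction. For $d=1$, $m=2\mu-1+2l$ and $l\ge1$, the formula $Qx^k=kx^{k+q}$ shows that the $Q$-homologies of $\mathbb{RP}^{m-2}$, $\mathbb{RP}^{m-1}$ and their cofiber have dimensions $2\mu$, $2\mu-1$ and $1$, so the connecting map is nonzero. We treat even $m$ by duality and odd $m$ by working equivariantly, where the connecting map does vanish.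

\subsection{Even $m$}
Let $\epsilon=0$, $m=2\mu+2l$, and $X=\operatorname{Gr}_{d-1}(\mathbb R^{m-1})$ with tautological bundle $V$. By Section~\ref{subsec:thom}, $\tilde H^*(C_d(\mathbb R^m))=\Theta H^*(X)$ with $Q(\Theta\alpha)=\Theta(Q\alpha+v_V\alpha)$.

Write $\int_X$ for evaluation on the mod $2$ fundamental class. We first show that $\int_XQ\alpha=\int_Xv_{TX}\alpha$ for all $\alpha$. Embed $X$ in $\mathbb R^k\subset S^k$ with normal bundle $V'$. The collapse map from $S^k$ to the Thom space of $V'$ is an isomorphism on $H^k$, and $Q=0$ on $\tilde H^*(S^k)$. Applying this to $Q(\Theta_{V'}\alpha)$ gives $\int_X(Q\alpha+v_{V'}\alpha)=0$, and $v_{V'}=v_{TX}$ by additivity.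

Next, $TX=\operatorname{Hom}(V,V^\perp)$, so $TX\oplus(V\otimes V)\cong(m-1)V$. We have $v_{V\otimes V}=\sum_{i,j}(x_i+x_j)^q=0$, since the diagonal terms vanish and the others cancel in pairs. So $v_{TX}=(m-1)v_V=v_V$, because $m-1$ is odd. For the perfect pairing $\langle\Theta\alpha,\alpha'\rangle=\int_X\alpha\alpha'$ of Poincar\'e duality,
\[
\langle Q(\Theta\alpha),\alpha'\rangle+\langle\Theta\alpha,Q\alpha'\rangle=\int_X\bigl(Q(\alpha\alpha')+v_V\alpha\alpha'\bigr)=\int_X(v_{TX}+v_V)\alpha\alpha'=0 .
\]
So the complexes $(\tilde H^*(C_d(\mathbb R^m)),Q)$ and $(H^*(X),Q)$ are dual, and their homologies have the same dimension. Since $m-1=2N+1$ with $N=\mu-1+l$, Proposition~\ref{prop:upper} with $\tau=1$ and $d-1$ in place of $d$ gives \eqref{eq:goal}. For odd $m$ we have $v_{TX}=0$, and duality gives no information about the twisted differential $Q+v_V$.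

\subsection{Odd $m$}
Let $\epsilon=1$ and $m=2N+1$ with $N=\mu-1+l$. Then $C_d(\mathbb R^m)$ is the cofiber of $X^0_d\subset X^1_d$. The restriction $L^1=H_G^*(X_d^1)\to L^0=H^*_G(X_d^0)$ is onto because the $w_i(V)$ generate $L^0$ over $B$, and it splits because $L^0$ is free. Its kernel $L'$ is a summand of $L^1$, hence free of finite rank by (M2), and
\[
L'\otimes_BF=\ker\bigl(H^*(X_d^1)\to H^*(X^0_d)\bigr)=\tilde H^*(C_d(\mathbb R^m)).
\]
By Proposition~\ref{prop:generation}, $M^1_d\to M^0_d$ is onto. So the connecting map vanishes and $M':=H_Q(L')=\ker(M^1_d\to M_d^0)$. The set $J^0$ consists of the even elements of $J^1$, with the same rings $D_j,\mathcal F_j$. By Proposition~\ref{prop:strata}(c) the map $M^1_d\to M^0_d$ is the projection to the components with $j$ even, so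
\[
M'=\{\xi\in M^1_d:\xi_j=0\text{ for all even }j\}.
\]
Filter $M'$ by the submodules $M'\cap M^{(j)}$, where $M=M^1_d$. The quotients are $\Gamma'_j=\{\xi_j:\xi\in M'\cap M^{(j)}\}\subset\Gamma_j$, and $\Gamma_j'=0$ for $j$ even.

Let $j=2a+1\in J^1$ have parameters $(a,b,a')$. Elements of $M'$ also vanish on the stratum just \emph{below} $j$, which cuts $\Gamma_j$ down. If $a'\ge1$, then $j-1\in J^1$ has parameters $(a,b+1,a'-1)$, and the map $\pi\colon D_j\to D_{j-1}$, $\kappa\mapsto\kappa$, $\kappa'\mapsto z\kappa'$, sends $\gamma$ to $z\gamma$ and maps $\mathcal F_j$ onto $\mathcal F_{j-1}$. If $a'=0$ put $\mathcal F_{j-1}=0$. Let $\mathcal I_j=\ker(\mathcal F_j\to\mathcal F_{j-1})$. For $\xi\in M'$ and $a'\ge1$, Lemma~\ref{lem:special}(b) for the pair $(j-1,j)$ gives $(1\otimes\pi)\xi_j=(r_1\otimes1)\xi_{j-1}=0$. With Proposition~\ref{prop:Gamma},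
\begin{equation}\label{eq:Gammaprime}
\Gamma'_j\subset\mathfrak k^1_b\otimes\mathcal I_j .
\end{equation}
An inclusion does not bound $t_B$, so we need equality.

\emph{Equality holds in \eqref{eq:Gammaprime}.} Let $\operatorname{HS}$ denote the Hilbert series, and write $b=d-j$ in each sum. By Proposition~\ref{prop:Gamma} for $\tau=1$ and $\tau=0$,
\[
\operatorname{HS}(M')=\operatorname{HS}(M_d^1)-\operatorname{HS}(M_d^0)=\sum_{j\text{ odd}}\operatorname{HS}(\mathfrak k_b^1)\operatorname{HS}(\mathcal F_j)-\sum_{j\text{ even}}\operatorname{HS}(\mathfrak k^0_b/\mathfrak k_b^1)\operatorname{HS}(\mathcal F_j).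
\]
By \eqref{eq:kbasis}, $\mathfrak k_b^0/\mathfrak k^1_b$ has basis the $m_I$ with $0\in I\subset\{0,\dots,\mu-1\}$. It is zero for $b=0$. For $b\ge1$, removing the element $0$ from $I$ preserves the degree of $m_I$ and gives $\operatorname{HS}(\mathfrak k^0_b/\mathfrak k^1_b)=\operatorname{HS}(\mathfrak k^1_{b-1})$. The map $j\mapsto j+1$ is a bijection from the even elements of $J^1$ with $b\ge1$ to the odd elements with $a'\ge1$, and it lowers $b$ by one. Therefore
\[
\operatorname{HS}(M')=\sum_{j\text{ odd}}\operatorname{HS}(\mathfrak k_b^1)\bigl(\operatorname{HS}(\mathcal F_j)-\operatorname{HS}(\mathcal F_{j-1})\bigr)=\sum_{j\text{ odd}}\operatorname{HS}(\mathfrak k_b^1\otimes\mathcal I_j).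
\]
Also $\operatorname{HS}(M')=\sum_{j\text{ odd}}\operatorname{HS}(\Gamma'_j)$. All spaces are finite-dimensional in each degree, so each inclusion \eqref{eq:Gammaprime} is an equality.

\emph{$\mathcal I_j$ is a free $B'_j$-module of rank $\binom{N-b}a$.} For $a'=0$ this is Lemma~\ref{lem:Fj}. Let $a'\ge1$. By Lemma~\ref{lem:Fj} for $j-1$, $\mathcal F_{j-1}$ is free over $B'_{j-1}=B'_j/(\gamma_{N-b})$, which has the free resolution $0\to B'_j\to B'_j$ given by $\gamma_{N-b}$. Since $\mathcal F_j$ is free, $\operatorname{Tor}_1^{B'_j}(\mathcal I_j,F)=\operatorname{Tor}_2^{B'_j}(\mathcal F_{j-1},F)=0$, and $\mathcal I_j$ is free by (M2). As $\mathcal F_{j-1}$ is a torsion module, $\mathcal I_j$ has the rank of $\mathcal F_j$.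

Thus $M'$ has a finite filtration with quotients $P_b^{\mu-1}\otimes\mathcal I_j$, up to shift, where $j=2a+1$ and $b+2a=d-1$. Lemma~\ref{lem:koszul} for $L'$, subadditivity, Lemma~\ref{lem:tor}(b) and \eqref{eq:gen} with $\nu=\mu-1$, $N-\nu=l$ give
\[
\dim H_Q\bigl(\tilde H^*(C_d(\mathbb R^m))\bigr)\le\sum_{b+2a=d-1}2^b\binom{\mu-1}b\binom{N-b}a=[x^{d-1}](1+x)^{2\mu-2}(1+x^2)^l ,
\]
which is \eqref{eq:goal}.

\subsection{Conclusion}
Theorem~\ref{thm:lower}, \eqref{eq:AHSS} and \eqref{eq:goal} give
\[
\sum_i\binom{2\mu-1-\epsilon}{d-1-2i}\binom li\le\bar k_n(C_d(\mathbb R^m))\le\dim H_Q\bigl(\tilde H^*(C_d(\mathbb R^m))\bigr)\le\sum_i\binom{2\mu-1-\epsilon}{d-1-2i}\binom li .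
\]
So all three inequalities are equalities, and equality in \eqref{eq:AHSS} is the collapse of the spectral sequence after $d_q$. This proves Theorem~\ref{thm:A}. \qed

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

Write $m=2N+\tau$ with $\tau=\epsilon$ and $N=\mu-\epsilon+l$. Proposition~\ref{prop:upper} gives the upper bound for the $Q$-homology, and the bound on $k_n$ then follows from \eqref{eq:AHSS}. For the lower bound we replace the augmentation $B\to F$ by another point of $B$. The rank of $Q$ can only grow, and the ring splits into local factors, among which we find the components of the fixed set from the introduction.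

\emph{The ring $L=H_G^*(X^\tau_d)$.} Let $x$ be a variable of degree one on which $Q$ does not act, and put $\chi=\sum w_i(V)x^{d-i}$, $\chi^\perp=\sum w_i(V^\perp)x^{m-d-i}$. A complex bundle has $w_{2i}=c_i$ and $w_{2i+1}=0$, so $\chi\chi^\perp=f$ with $f(x)=x^\tau g(x^2)$. For a monic polynomial $f$ of degree $m$ over a ring $R$, the universal $R$-algebra with a factorization of $f$ into monic polynomials of degrees $d$ and $m-d$ is free of rank $\binom md$, by base change from (M3). For $R=B$ it maps onto $L$, which is free of the same rank; so $L$ is this universal algebra. Applying $Q$ to coefficients, we have in terms of the roots $x_i$ of $\chi$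
\begin{equation}\label{eq:Qchi}
Q\chi=\sum_ix_i^{2\mu}\prod_{k\ne i}(x+x_k),
\end{equation}
and the coefficients of the right side are universal polynomials in the coefficients of $\chi$.

\emph{Specialization.} Let $\mathbb K=\overline{\mathbb F}_2$, let $\alpha_1,\dots,\alpha_l\in\mathbb K^\times$ be distinct, and define $B\to\mathbb K$ by $g\mapsto z^{\mu-\epsilon}\prod_j(z+\alpha_j^2)$. Then $f=f_0f_1\cdots f_l$ with pairwise coprime factors $f_0=x^{m_0}$ and $f_j=(x+\alpha_j)^2$. Put $L_{\mathbb K}=L\otimes_B\mathbb K$; since $Q$ is $B$-linear, it extends to a $\mathbb K$-linear derivation. In a homogeneous basis of $L$ the minors of the matrix of $Q$ are homogeneous elements of $B$. A minor that is nonzero under $B\to F$ is the constant $1$, hence nonzero in $\mathbb K$. So the rank of $Q$ on $L\otimes_BF$ is at most its rank on $L_{\mathbb K}$. As the dimension of the homology is $\binom md$ minus twice the rank,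
\[
\dim H_Q\bigl(H^*(\operatorname{Gr}_d(\mathbb R^m))\bigr)\ge\dim_{\mathbb K}H_Q(L_{\mathbb K}).
\]

\emph{Local factors.} The finite-dimensional algebra $L_{\mathbb K}$ is a product of local rings indexed by the homomorphisms $L_{\mathbb K}\to\mathbb K$, that is, by the monic divisors of $f$ of degree $d$ in $\mathbb K[x]$. An idempotent $e$ satisfies $Qe=Q(e^2)=0$, so $Q$ preserves each factor. For $S\subset\{1,\dots,l\}$ with $0\le d_0:=d-2|S|\le m_0$, let $\mathcal O_S$ be the factor at the divisor $x^{d_0}\prod_{j\in S}f_j$. We show that $\dim\mathcal O_S\ge\binom{m_0}{d_0}$ and that $Q=0$ on $\mathcal O_S$.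

Let $\mathcal O'$ be the universal $\mathbb K$-algebra with a factorization $x^{m_0}=\chi_0\chi_0^\perp$, $\deg\chi_0=d_0$. It has dimension $\binom{m_0}{d_0}$, and it is local because it is graded and connected. The map $L_{\mathbb K}\to\mathcal O'$ with $\chi\mapsto\chi_0\prod_{j\in S}f_j$ and $\chi^\perp\mapsto\chi_0^\perp\prod_{j\notin S}f_j$ is onto, since $\chi_0,\chi_0^\perp$ are recovered by division by monic polynomials over $\mathbb K$. It factors through the local factor at the same residue point, which is $\mathcal O_S$. This gives the dimension bound.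

Over an Artinian local ring, Hensel's lemma says that a factorization of the reduction of a monic polynomial into pairwise coprime monic factors lifts uniquely. So over $\mathcal O_S$ we have $\chi=\prod_{j=0}^l\chi_j$ and $\chi^\perp=\prod_{j=0}^l\chi_j^\perp$, where $\chi_j$ and $\chi^\perp_j$ reduce to the parts dividing $f_j$, and uniqueness for $f$ gives $\chi_j\chi_j^\perp=f_j$. For $j\in S$ we have $\deg\chi_j^\perp=0$, so $\chi_j=f_j$; for $j\ge1$, $j\notin S$, we have $\chi_j=1$. Pass to a free extension of $\mathcal O_S$ in which $\chi_0$ splits, and evaluate \eqref{eq:Qchi}. A root $x_i$ of $\chi_0$ satisfies $x_i^{m_0}=\chi_0(x_i)\chi_0^\perp(x_i)=0$, hence $x_i^{2\mu}=0$ as $m_0\le2\mu$. Each double root $\alpha_j$ contributes the same term twice. So $Q\chi=0$ in $\mathcal O_S[x]$. The coefficients of $\chi$ generate $\mathcal O_S$ over $\mathbb K$, so $Q=0$ on $\mathcal O_S$.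

Summing over $S$ gives $\dim_{\mathbb K}H_Q(L_{\mathbb K})\ge\sum_i\binom li\binom{m_0}{d-2i}$, which proves Theorem~\ref{thm:B}. \qed

\begin{remark}
For $l=\epsilon=0$ the theorem says that $Q=0$ on $H^*(\operatorname{Gr}_d(\mathbb R^{2\mu}))$. This ring surjects onto $H^*(\operatorname{Gr}_d(\mathbb R^m))$ for $m\le2\mu$, so $Q=0$ there as well. Thus the values $m<2\mu-1$, which are not of the form $2\mu-\epsilon+2l$, carry no action of $Q$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{KL}
Nicholas J. Kuhn and Christopher J. R. Lloyd,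
\emph{Computing the Morava K-theory of real Grassmanians using chromatic fixed point theory},
arXiv:2111.08812 (2021).

\end{thebibliography}
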